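\title{Bass flat contramodules, coperfectness, and coherent families of functions}

\begin{abstract}
Let $\mathfrak R$ be a complete, separated topological ring with a right linear topology. By a theorem of Positselski and \v{S}\v{t}ov\'{\i}\v{c}ek, all left $\mathfrak R$-contramodules have projective covers if and only if all flat ones are projective, if and only if direct limits of projective ones are projective. We disprove the conjecture that these conditions are equivalent to their restrictions to Bass flat contramodules and to the descending chain condition on cyclic submodules of discrete right modules. The two conditions on Bass flat contramodules are equivalent to each other, they follow from the first three and imply the chain condition, and neither implication can be reversed. The counterexamples are rings of triangular matrices attached to coherent families of functions; for these rings each condition becomes a statement about the sets on which the family is trivial.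
\end{abstract}

\section{The problem and the results}\label{sec:intro}

\subsection{Discrete modules and contramodules}

Rings are associative with unit, $\omega=\{0,1,2,\dots\}$, and ``almost all'' means ``all but finitely many.'' Throughout, $\mathfrak R$ is a topological ring with a \emph{right linear topology}: the open right ideals form a base of neighborhoods of zero. It is assumed complete and separated, that is, the map $\mathfrak R\to\varprojlim_U\mathfrak R/U$, with $U$ running over the open right ideals, is bijective.

A right $\mathfrak R$-module $N$ is \emph{discrete} if the annihilator of each element of $N$ is an open right ideal. The cyclic discrete modules are the quotients $\mathfrak R/U$. A discrete module is \emph{coperfect} if it satisfies the descending chain condition on cyclic submodules.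

A family $(r_y)_{y\in Y}$ in $\mathfrak R$ is \emph{zero-convergent} if every open right ideal contains almost all $r_y$. Such a family has a sum, the unique element $\sum_y r_y$ with
\begin{equation}\label{eq:sum}
\sum_y r_y\equiv\sum_{y:\ r_y\notin U}r_y\pmod U\qquad\text{for every open right ideal } U.
\end{equation}
If $(r_y)$ is zero-convergent and the $s_y\in\mathfrak R$ are arbitrary, then $(r_ys_y)$ is zero-convergent, because each $U$ is a right ideal. So the left module $\mathfrak R$ carries infinite linear combinations $\sum_y r_ys_y$, and a contramodule is a left module with the same extra structure.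

For a set $X$ let $\mathfrak R[[X]]$ be the set of formal combinations $\sum_{x\in X}r_xx$ with $(r_x)$ zero-convergent. A map $c\colon Y\to X$ induces $\mathfrak R[[c]]\colon\sum_yr_yy\mapsto\sum_x\bigl(\sum_{c(y)=x}r_y\bigr)x$. Opening parentheses gives a map $\phi_X\colon\mathfrak R[[\mathfrak R[[X]]]]\to\mathfrak R[[X]]$, which sends $\sum_ir_it_i$ with $t_i=\sum_xr_{ix}x$ to $\sum_x\bigl(\sum_ir_ir_{ix}\bigr)x$. This makes sense because the double family $(r_ir_{ix})$ is zero-convergent: given $U$, almost all $r_i$ lie in $U$, and for each remaining $i$ there is an open right ideal $V$ with $r_iV\subset U$, which contains almost all $r_{ix}$. A \emph{left $\mathfrak R$-contramodule} is a set $\mathfrak C$ with a map $\pi_{\mathfrak C}\colon\mathfrak R[[\mathfrak C]]\to\mathfrak C$ such that $\pi_{\mathfrak C}(1\cdot c)=c$ (contraunitality) and $\pi_{\mathfrak C}\circ\mathfrak R[[\pi_{\mathfrak C}]]=\pi_{\mathfrak C}\circ\phi_{\mathfrak C}$ (contraassociativity). Morphisms are the maps commuting with $\pi$. Left contramodules form an abelian category $\mathfrak R\text{-contra}$, whose projective objects are the \emph{free}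 contramodules $(\mathfrak R[[X]],\phi_X)$ and their direct summands. A subobject $\mathfrak K\subset\mathfrak P$ is \emph{superfluous} if $\mathfrak L+\mathfrak K=\mathfrak P$ implies $\mathfrak L=\mathfrak P$ for all subobjects $\mathfrak L$, and a \emph{projective cover} is an epimorphism with projective source and superfluous kernel. A \emph{direct limit} is the colimit in $\mathfrak R\text{-contra}$ of a diagram indexed by a directed poset.

For a discrete right module $N$ and a left contramodule $\mathfrak C$, the \emph{contratensor product} $N\odot_{\mathfrak R}\mathfrak C$ is the cokernel of the difference of the two maps $N\otimes_{\mathbb Z}\mathfrak R[[\mathfrak C]]\to N\otimes_{\mathbb Z}\mathfrak C$ sending $n\otimes\sum_cr_cc$ to $n\otimes\pi_{\mathfrak C}\bigl(\sum_cr_cc\bigr)$ and to $\sum_cnr_c\otimes c$; the last sum is finite because $N$ is discrete. A contramodule $\mathfrak F$ is \emph{flat} if $N\mapsto N\odot_{\mathfrak R}\mathfrak F$ is an exact functor from discrete right modules to abelian groups. A contramodule is \emph{Bass flat} if it is the direct limit of a sequence $\mathfrak R\to\mathfrak R\to\mathfrak R\to\cdots$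 of free contramodules with one generator.

\subsection{Six conditions}

Consider the following conditions on $\mathfrak R$.
\begin{itemize}
\item[(Cov)] All left $\mathfrak R$-contramodules have projective covers.
\item[(Proj)] All flat left $\mathfrak R$-contramodules are projective.
\item[(Lim)] The class of projective left $\mathfrak R$-contramodules is closed under direct limits.
\item[(Cov$^\flat$)] All Bass flat left $\mathfrak R$-contramodules have projective covers.
\item[(Proj$^\flat$)] All Bass flat left $\mathfrak R$-contramodules are projective.
\item[(DCC)] All discrete right $\mathfrak R$-modules are coperfect.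
\end{itemize}

\begin{theorem}[Positselski--\v{S}\v{t}ov\'{\i}\v{c}ek]\label{thm:PS}
The conditions \textup{(Cov)}, \textup{(Proj)} and \textup{(Lim)} are equivalent.
\end{theorem}

The problem, posed in \cite{PS}, is to prove or disprove the following.

\medskip
\noindent\textbf{Conjecture.} \emph{The conditions \textup{(Cov$^\flat$)}, \textup{(Proj$^\flat$)} and \textup{(DCC)} are equivalent to each other and to \textup{(Cov)}, \textup{(Proj)}, \textup{(Lim)}.}
\medskip

The case of a discrete ring suggests a positive answer. There zero-convergent families are finitely supported, contramodules are left modules, every right module is discrete, and $\odot$ is the tensor product. Condition (Cov) says that $\mathfrak R$ is left perfect. Condition (DCC) is the descending chain condition on principal right ideals, since a descending chain of cyclic modules has the form $xa_1\cdots a_n\mathfrak R$, $n\ge0$, and stabilizes as soon as the chain $a_1\cdots a_n\mathfrak R$ does. The textbook characterization of left perfect rings, which we do not use, says that these two conditions are equivalent, and Theorem~\ref{thm:A} below places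 the remaining ones between them. The link between the left and the right side is that a morphism $\mathfrak R\to\mathfrak R$ is right multiplication by an element, so that one sequence $a_1,a_2,\dots$ defines both a Bass flat contramodule and the chains $xa_1\cdots a_n\mathfrak R$.

For a topological ring the quantifiers separate. Condition (DCC) is tested in one quotient $\mathfrak R/U$ at a time. Condition (Proj$^\flat$) asks for one matrix over $\mathfrak R$ that solves a countable system of equations modulo all $U$ at once, and (Lim) asks the same for systems of any size. Solutions found modulo each $U$ have to be glued, and this can fail.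

\subsection{Results}

\begin{theorem}\label{thm:A}
For every $\mathfrak R$ one has \textup{(Lim)}$\Rightarrow$\textup{(Proj$^\flat$)}, \textup{(Proj$^\flat$)}$\Leftrightarrow$\textup{(Cov$^\flat$)}, and \textup{(Proj$^\flat$)}$\Rightarrow$\textup{(DCC)}.
\end{theorem}

The counterexamples come from a family of rings in which the gluing problem is pure combinatorics. For functions, $=^*$ means equality at almost all points of the set indicated. Let $k$ be a field, $J$ a set, and $\mathcal I$ an ideal of subsets of $J$ (closed under subsets and finite unions) containing all finite subsets. A family $c=(c^X)_{X\in\mathcal I}$ with $c^X\in k^X$ is \emph{coherent} if $c^X=^*c^Y$ on $X\cap Y$ for all $X,Y\in\mathcal I$. A subset $Z\subset J$ is \emph{trivial} if there is $d\in k^Z$ with $d=^*c^X$ on $X\cap Z$ for all $X\in\mathcal I$; we then say that $Z$ is trivial \emph{via} $d$. Let $\mathcal T$ be the set of trivial subsets of $J$. In Section~\ref{sec:ring} we attach to these data a complete, separated topological ring $\mathfrak R(k,J,\mathcal I,c)$ with a right linear topology.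

\begin{theorem}\label{thm:B}
Let $c$ be coherent and $\mathfrak R=\mathfrak R(k,J,\mathcal I,c)$. Then $\mathfrak R$ satisfies \textup{(DCC)}. Moreover:
\begin{itemize}
\item[\textup{(a)}] \textup{(Cov)}, \textup{(Proj)}, \textup{(Lim)} hold if and only if $J\in\mathcal T$.
\item[\textup{(b)}] \textup{(Proj$^\flat$)}, \textup{(Cov$^\flat$)} hold if and only if $\mathcal T$ is closed under countable unions. In that case all direct limits of countable directed diagrams of countably generated projective contramodules, that is, of direct summands of $\mathfrak R[[\omega]]$, are projective.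
\end{itemize}
\end{theorem}

\begin{theorem}\label{thm:C}
There is a ring $\mathfrak R$ satisfying \textup{(Cov$^\flat$)}, \textup{(Proj$^\flat$)}, \textup{(DCC)} and none of \textup{(Cov)}, \textup{(Proj)}, \textup{(Lim)}; over it, all direct limits of countable directed diagrams of countably generated projective contramodules are projective. There is another ring $\mathfrak R$ satisfying \textup{(DCC)} and none of the other five conditions.
\end{theorem}

Both rings are constructed in ZFC. So the conjecture fails in two places, and the complete list of implications is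
\[
\text{(Cov)}\Leftrightarrow\text{(Proj)}\Leftrightarrow\text{(Lim)}\ \Longrightarrow\ \text{(Proj}^\flat)\Leftrightarrow\text{(Cov}^\flat)\ \Longrightarrow\ \text{(DCC)},
\]
with both one-way arrows strict. Theorem~\ref{thm:PS} is the only non-elementary input; Remark~\ref{rem:PS} lists its uses.

Theorem~\ref{thm:A} is proved in Section~\ref{sec:bass}, Theorem~\ref{thm:B} in Sections~\ref{sec:ring}--\ref{sec:suff}, and Theorem~\ref{thm:C} in Section~\ref{sec:examples}. The idea of the construction is shown by hand in Example~\ref{ex:mini}.

\section{Computing with contramodules}\label{sec:tools}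

\subsection{Infinite sums and matrices}

For a zero-convergent family $(r_y)_{y\in Y}$ in $\mathfrak R$ and an arbitrary map $c\colon Y\to\mathfrak C$, $y\mapsto c_y$, put $\sum_yr_yc_y=\pi_{\mathfrak C}\bigl(\mathfrak R[[c]](\sum_yr_yy)\bigr)$. We use the following standard facts. The map $\sum r_yy\mapsto\sum r_yc_y$ is the unique morphism $\mathfrak R[[Y]]\to\mathfrak C$ with $y\mapsto c_y$, so $\operatorname{Hom}(\mathfrak R[[Y]],\mathfrak C)=\mathfrak C^Y$. The finite sums make $\mathfrak C$ a left $\mathfrak R$-module. Morphisms are the maps preserving all sums $\sum r_yc_y$, and subcontramodules are the subsets closed under them. Kernels, images, cokernels and finite direct sums are computed on the underlying modules; in particular epimorphisms are the surjective morphisms. The sums are additive in the coefficient family $(r_y)$ and satisfy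
\begin{equation}\label{eq:assoc}
\sum_yr_yc=\Bigl(\sum_yr_y\Bigr)c,\qquad
\sum_ir_i\Bigl(\sum_{y\in Y_i}r_{iy}c_{iy}\Bigr)=\sum_{(i,y)}r_ir_{iy}c_{iy}.
\end{equation}
The first rule is the definition of $\mathfrak R[[c]]$ for a constant map. The second holds for the generators of $\mathfrak R[[\bigsqcup_iY_i]]$ by the definition of $\phi$, and is carried to $\mathfrak C$ by the morphism $(i,y)\mapsto c_{iy}$. A continuous ring homomorphism $\psi\colon\mathfrak R'\to\mathfrak R$ preserves zero-convergent families and their sums, so it makes every $\mathfrak R$-contramodule an $\mathfrak R'$-contramodule by $\sum r'_yc_y=\sum\psi(r'_y)c_y$.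

A morphism $A\colon\mathfrak R[[Y]]\to\mathfrak R[[X]]$ is the same as a matrix $(A_{yx})$ with zero-convergent rows, $A(y)=\sum_xA_{yx}x$; it acts by $A(\sum_yr_yy)=\sum_x\bigl(\sum_yr_yA_{yx}\bigr)x$, and $B\circ A$ has entries $\sum_xA_{yx}B_{xz}$. In particular the morphisms $\mathfrak R\to\mathfrak R$ are the right multiplications $r\mapsto ra$, so $\mathfrak Ra$ is a subcontramodule of $\mathfrak R$, and it is projective if $a$ is idempotent.

Direct limits, unlike cokernels, are not computed on the underlying modules.

\begin{example}\label{ex:product}
Let $k$ be a discrete field, $\Lambda$ a set, and $\mathfrak S=k^\Lambda$ with the product topology. The coordinate idempotents $\varepsilon_\lambda$ form a zero-convergent family with sum $1$. If $\mathfrak D$ is an $\mathfrak S$-contramodule and $a\in\mathfrak D$ satisfies $\varepsilon_\lambda a=0$ for all $\lambda$, then $a=0$, because \eqref{eq:assoc} gives $a=\sum_\lambda\varepsilon_\lambda\varepsilon_\lambda a=\sum_\lambda\varepsilon_\lambda(\varepsilon_\lambda a)=0$.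

Take $\Lambda=\omega$, $e_n=\varepsilon_0+\dots+\varepsilon_{n-1}$, and let $\mathfrak B$ be the direct limit of $\mathfrak S\xrightarrow{\cdot(1-e_1)}\mathfrak S\xrightarrow{\cdot(1-e_2)}\cdots$. A morphism $\mathfrak B\to\mathfrak D$ is a sequence $(c_n)$ with $c_n=(1-e_{n+1})c_{n+1}$. Then $c_l=(1-e_n)c_n$ for all $n>l$, so $\varepsilon_mc_l=0$ for all $m$ and $c_l=0$. Hence $\mathfrak B=0$, while in the direct limit of the underlying modules the element $1$ of the first term survives, as $1-e_n\ne0$ for all $n$.
\end{example}

Projectivity of a cokernel is a matrix equation, and therefore passes from a closed subring to the whole ring. A closed subring $\mathfrak R'\subset\mathfrak R$ with the induced topology is again a ring of our kind: the $U\cap\mathfrak R'$ are right ideals of $\mathfrak R'$, and a compatible family of cosets of them defines an element of $\mathfrak R$ in the closure of $\mathfrak R'$.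

\begin{lemma}\label{lem:coker}
Let $\mathfrak R'\subset\mathfrak R$ be a closed subring with the induced topology. Let $A\colon\mathfrak R[[Y]]\to\mathfrak R[[X]]$ be a morphism whose matrix has entries in $\mathfrak R'$, and let $A'\colon\mathfrak R'[[Y]]\to\mathfrak R'[[X]]$ be given by the same matrix. If $\operatorname{coker}A'$ is a projective $\mathfrak R'$-contramodule, then $\operatorname{coker}A$ is a projective $\mathfrak R$-contramodule.
\end{lemma}

\begin{proof}
The rows of the matrix are zero-convergent in $\mathfrak R'$ because the topology is the induced one. If $\operatorname{coker}A'$ is projective, then $\operatorname{im}A'$ is a direct summand of $\mathfrak R'[[X]]$, hence projective, so $\mathfrak R'[[Y]]\to\operatorname{im}A'$ has a section. Let $B'$ be a projection $\mathfrak R'[[X]]\to\operatorname{im}A'$ followed by this section. Then $A'B'A'=A'$. The matrix of $B'$ defines $B\colon\mathfrak R[[X]]\to\mathfrak R[[Y]]$, and $ABA=A$, since the sums that define the matrix products have the same values in $\mathfrak R'$ and in $\mathfrak R$. Thus $AB$ is an idempotent endomorphism of $\mathfrak R[[X]]$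 with image $\operatorname{im}A$, and $\operatorname{coker}A\cong\ker(AB)$ is a direct summand of $\mathfrak R[[X]]$.
\end{proof}

\subsection{Contratensor products and covers}

For a discrete right module $N$ and an abelian group $V$, the group $\operatorname{Hom}_{\mathbb Z}(N,V)$ is a left contramodule by $(\sum r_yf_y)(n)=\sum f_y(nr_y)$, and the definition of $\odot$ says that
\[
\operatorname{Hom}_{\mathbb Z}(N\odot_{\mathfrak R}\mathfrak C,V)=\operatorname{Hom}\bigl(\mathfrak C,\operatorname{Hom}_{\mathbb Z}(N,V)\bigr).
\]
So $N\odot_{\mathfrak R}-$ preserves colimits and is right exact. Taking $\mathfrak C$ free gives $N\odot_{\mathfrak R}\mathfrak R[[X]]=N^{(X)}$ via $n\otimes\sum r_xx\mapsto\sum nr_x\,x$, and a matrix $A$ acts by $ny\mapsto\sum_xnA_{yx}\,x$. It follows that projective contramodules are flat, and so are their direct limits, because direct limits of abelian groups are exact. In particular Bass flat contramodules are flat.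

An epimorphism $p\colon\mathfrak P\to\mathfrak C$ with $\mathfrak P$ projective and kernel $\mathfrak K$ is a projective cover if and only if every endomorphism $u$ of $\mathfrak P$ with $pu=p$ is an automorphism, so the two common definitions agree. Indeed, assume the latter and let $\mathfrak L+\mathfrak K=\mathfrak P$. Then $\mathfrak L\to\mathfrak C$ is onto, so $p$ lifts to $u\colon\mathfrak P\to\mathfrak L\subset\mathfrak P$ with $pu=p$; as $u$ is onto, $\mathfrak L=\mathfrak P$. Conversely, let $\mathfrak K$ be superfluous and $pu=p$. Then $u(\mathfrak P)+\mathfrak K=\mathfrak P$, so $u$ is onto and splits: $\mathfrak P=\ker u\oplus\mathfrak L$. Since $\ker u\subset\mathfrak K$, we get $\mathfrak L=\mathfrak P$ and $\ker u=0$.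

\section{Bass flat contramodules}\label{sec:bass}

In Theorem~\ref{thm:A}, (Lim)$\Rightarrow$(Proj$^\flat$) holds because $\mathfrak R$ is projective, and (Proj$^\flat$)$\Rightarrow$(Cov$^\flat$) because the identity map of a projective object is a cover. The other two implications rest on a free presentation.

Let $\mathfrak B=\varinjlim(\mathfrak R\xrightarrow{\cdot a_1}\mathfrak R\xrightarrow{\cdot a_2}\cdots)$ and let $\mathfrak F$ be free on $y_0,y_1,\dots$. Define $f\colon\mathfrak F\to\mathfrak F$ by $f(y_n)=y_n-a_{n+1}y_{n+1}$. Morphisms from $\mathfrak B$ and from $\operatorname{coker}f$ to any $\mathfrak C$ are both the sequences $(c_n)$ in $\mathfrak C$ with $c_n=a_{n+1}c_{n+1}$, so $\mathfrak B=\operatorname{coker}f$. We have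
\[
f\Bigl(\sum_nr_ny_n\Bigr)=r_0y_0+\sum_{n\ge1}(r_n-r_{n-1}a_n)y_n .
\]
If this vanishes, then $r_0=0$ and inductively all $r_n=0$. The same formula with $r_n\in N$ describes $N\odot f$. Hence
\begin{equation}\label{eq:telescope}
0\to\mathfrak F\xrightarrow{\,f\,}\mathfrak F\to\mathfrak B\to0\ \text{ is exact, and $N\odot f$ is injective for all discrete $N$.}
\end{equation}
Therefore $\mathfrak B$ is projective if and only if there is $g\colon\mathfrak F\to\mathfrak F$ with $g\circ f=\mathrm{id}$. Writing $g(y_n)=\sum_mg_{nm}y_m$, this asks for a matrix with zero-convergent rows such that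
\begin{equation}\label{eq:split}
g_{nm}=\delta_{nm}+a_{n+1}g_{n+1,m}\qquad\text{for all }n,m\in\omega.
\end{equation}

\subsection{Splittings and chains}

\begin{proposition}\label{prop:dcc}
\textup{(Proj$^\flat$)} implies \textup{(DCC)}.
\end{proposition}

\begin{proof}
Let $x_0\mathfrak R\supset x_1\mathfrak R\supset\cdots$ be cyclic submodules of a discrete module, and choose $a_n$ with $x_n=x_{n-1}a_n$. Let $(g_{nm})$ solve \eqref{eq:split} for this sequence. Going down the $m$th column gives $g_{0m}=a_1\cdots a_mg_{mm}$ and $g_{mm}=1+a_{m+1}g_{m+1,m}$. Row $0$ is zero-convergent and the annihilator of $x_0$ is open, so for almost all $m$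
\[
0=x_0g_{0m}=x_mg_{mm}=x_m+x_{m+1}g_{m+1,m}.
\]
Hence $x_m\in x_{m+1}\mathfrak R$ for almost all $m$, and the chain stabilizes.
\end{proof}

It is instructive to see why the converse holds for discrete rings, and which step is lost in general.

\begin{remark}\label{rem:discrete}
Let $\mathfrak R$ be discrete and satisfy (DCC). For each $n$ the chain $a_{n+1}\cdots a_l\mathfrak R$, $l>n$, stabilizes. Passing to a cofinal subsequence of the diagram, which replaces the $a_n$ by products of consecutive blocks, we may assume $a_n\mathfrak R=a_na_{n+1}\mathfrak R$ for all $n\ge1$. Thus every element of $a_n\mathfrak R$ is $a_nh$ with $h\in a_{n+1}\mathfrak R$. Fix $m\ge1$ and choose successively $h_n\in a_{n+1}\mathfrak R$, $n\ge m$, with $-a_m=a_mh_m$ and $h_n=a_{n+1}h_{n+1}$. Put $g_{nm}=0$ for $n<m$, $g_{mm}=1+h_m$, and $g_{nm}=h_n$ for $n>m$; put $g_{n0}=\delta_{n0}$. Then \eqref{eq:split} holds, the case $n=m-1$ being $a_m(1+h_m)=0$, and the rows are finite. So (DCC) implies (Proj$^\flat$).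

The argument applies (DCC) to the right module $\mathfrak R$ itself. For a topological ring only the modules $\mathfrak R/U$ are available, and the elements $h$ found there depend on $U$.
\end{remark}

\subsection{A covered Bass flat contramodule is projective}

Let $\mathfrak P\to\mathfrak B$ be a projective cover with kernel $\mathfrak K$; we want $\mathfrak K=0$. Superfluity says that $\mathfrak K$ lies in the radical, and \eqref{eq:telescope} will turn this into the vanishing of $N\odot\mathfrak K$ for simple discrete $N$. To conclude we need a form of Nakayama's lemma in which only discrete simple modules are available and $\mathfrak K$ is not finitely generated. It holds for projective contramodules, because modulo an open right ideal an element involves finitely many coordinates.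

\begin{lemma}\label{lem:nak}
Let $\mathfrak K$ be a projective contramodule such that $N\odot_{\mathfrak R}\mathfrak K=0$ for every simple discrete right module $N$. Then $\mathfrak K=0$.
\end{lemma}

\begin{proof}
Let $\mathfrak K$ be the image of an idempotent endomorphism $E$ of $\mathfrak R[[Y]]$. For $N$ simple discrete, $N\odot E$ factors through $N\odot\mathfrak K=0$, so $NE_{yz}=0$ for all $y,z\in Y$. Suppose $0\ne\kappa=\sum_yr_yy\in\mathfrak K$. As $\mathfrak R$ is separated, there is an open right ideal $U$ for which the finite set $Y_0=\{y:r_y\notin U\}$ is nonempty. From $\kappa=E(\kappa)$ we get $r_z=\sum_yr_yE_{yz}$. The terms with $y\notin Y_0$ lie in $U$, so by \eqref{eq:sum} the classes $\bar r_y\in\mathfrak R/U$ satisfy $\bar r_z=\sum_{y\in Y_0}\bar r_yE_{yz}$. The submodule $C=\sum_{z\in Y_0}\bar r_z\mathfrak R$ of $\mathfrak R/U$ is nonzero and finitely generated, so it has a simple quotient $N$, which is discrete. The images $n_z\in N$ of the $\bar r_z$, $z\in Y_0$, generate $N$ and satisfy $n_z=\sum_{y\in Y_0}n_yE_{yz}=0$. So $N=0$, a contradiction.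
\end{proof}

Recall that the Jacobson radical $\operatorname{rad}\mathfrak R$ of the abstract ring $\mathfrak R$ is the set of all $a$ such that $1-ta$ is left invertible for every $t\in\mathfrak R$, and that it annihilates all simple right modules.

\begin{proposition}\label{prop:cover}
A Bass flat contramodule that has a projective cover is projective. In particular \textup{(Cov$^\flat$)} implies \textup{(Proj$^\flat$)}.
\end{proposition}

\begin{proof}
Let $0\to\mathfrak K\to\mathfrak P\to\mathfrak B\to0$ be exact, with $\mathfrak P\to\mathfrak B$ a projective cover and $\mathfrak P$ a direct summand of $\mathfrak R[[X]]$. Schanuel's lemma applied to this sequence and \eqref{eq:telescope} gives $\mathfrak K\oplus\mathfrak F\cong\mathfrak F\oplus\mathfrak P$, so $\mathfrak K$ is projective. Thus $\mathfrak K\to\mathfrak P$ and $f\colon\mathfrak F\to\mathfrak F$ are two projective resolutions of $\mathfrak B$ of length one. They are homotopy equivalent, and remain so after applying the additive functor $N\odot-$. Hence $\ker(N\odot\mathfrak K\to N\odot\mathfrak P)\cong\ker(N\odot f)=0$ for every discrete $N$.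

\emph{All coordinates of elements of $\mathfrak K$ lie in $\operatorname{rad}\mathfrak R$.} Fix $x\in X$. The $x$th coordinate is a morphism $\lambda\colon\mathfrak P\to\mathfrak R$, and $\mathfrak L=\lambda(\mathfrak K)$ is superfluous in $\mathfrak R$. Indeed, let $\mathfrak L+\mathfrak L'=\mathfrak R$. For $p\in\mathfrak P$ write $\lambda(p)=\lambda(\kappa)+l'$ with $\kappa\in\mathfrak K$, $l'\in\mathfrak L'$; then $p-\kappa\in\lambda^{-1}(\mathfrak L')$. So $\mathfrak K+\lambda^{-1}(\mathfrak L')=\mathfrak P$, hence $\lambda^{-1}(\mathfrak L')=\mathfrak P$, hence $\mathfrak L\subset\mathfrak L'$ and $\mathfrak L'=\mathfrak R$. Now let $a\in\mathfrak L$ and $t\in\mathfrak R$. Then $ta\in\mathfrak L$, so the left ideal $\mathfrak L+\mathfrak R(1-ta)$ contains $1$. As $\mathfrak R(1-ta)$ is a subcontramodule, it equals $\mathfrak R$. So $1-ta$ is left invertible for all $t$, and $a\in\operatorname{rad}\mathfrak R$.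

\emph{Conclusion.} Let $N$ be simple discrete. The injective map $N\odot\mathfrak K\to N\odot\mathfrak P\subset N^{(X)}$ sends each generator $n\otimes\sum_xp_xx$ to $\sum_xnp_x\,x=0$. So $N\odot\mathfrak K=0$, and $\mathfrak K=0$ by Lemma~\ref{lem:nak}.
\end{proof}

This completes the proof of Theorem~\ref{thm:A}.

\section{Triangular matrices glued along a coherent family}\label{sec:ring}

\subsection{How to lose an idempotent}

The simplest direct limits of projectives come from idempotents $e_1,e_2,\dots$ with $e_me_n=e_m$ for $m\le n$, by taking $a_n=1-e_n$ as in Example~\ref{ex:product}. As the proof of Lemma~\ref{lem:nec} will show, such a limit $\mathfrak B$ is a quotient of $\mathfrak R$, and if it is projective, the kernel is $\mathfrak Rf$ for an idempotent $f$ with $e_nf=e_n$ for all $n$. We want a complete ring that contains the $e_n$ but no such $f$. To exclude $f=1$, add to $k^\omega$ a coordinate $\rho$ on which all $e_n$ vanish; it descends to $\mathfrak B$, so $\rho(f)=0$. In $k\times k^\omega$ this leaves the single candidate $f=(0,1)$, but it is the limit of the $e_n$ and cannot be removed from a complete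 ring. We therefore pass to a square-zero extension in which $(0,1)$ has many idempotent lifts, and impose conditions that no lift satisfies.

Let $Q$ be the set of triples $r=(\rho,u,b)\in k\times k^J\times k^J$ with componentwise addition and
\[
(\rho,u,b)(\rho',u',b')=(\rho\rho',\ uu',\ \rho b'+bu').
\]
This is the multiplication of families of matrices $\left(\begin{smallmatrix}\rho&b_j\\0&u_j\end{smallmatrix}\right)$, $j\in J$, with a common upper left entry, so $Q$ is a ring with unit $(1,1,0)$. We write $\rho(r)$, $u(r)$, $b(r)$ for the components of $r$. Every lift $(0,1,-d)$, $d\in k^J$, of $(0,1)$ is idempotent. For $X\subset J$ and $\gamma\in k^X$ put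
\[
\beta^\gamma(r)=\bigl(b_j+\gamma_j(u_j-\rho)\bigr)_{j\in X}\in k^X .
\]
This additive function measures the failure of the row $(1,\gamma_j)$ to be an eigenvector, since $(1,\gamma_j)\left(\begin{smallmatrix}\rho&b_j\\0&u_j\end{smallmatrix}\right)=\rho\,(1,\gamma_j)+\beta^\gamma_j(r)\,(0,1)$. It satisfies
\begin{equation}\label{eq:beta}
\beta^\gamma(rr')=\rho\,\beta^\gamma(r')+\beta^\gamma(r)\,u',
\end{equation}
because on $X$ the right side is $\rho b'+\rho\gamma(u'-\rho')+bu'+\gamma(u-\rho)u'=\rho b'+bu'+\gamma(uu'-\rho\rho')$. Hence the set $Q_\gamma$ of all $r\in Q$ for which $\beta^\gamma(r)$ has finite support is a subring of $Q$. It contains the scalars $\alpha=(\alpha,\alpha,0)$, $\alpha\in k$, which form a central subfield of $Q$, and all $(0,v,w)$ with $v,w$ of finite support. The vector space $N^\gamma=kn_\gamma\oplus\bigoplus_{j\in X}ks_j$ is a right $Q_\gamma$-module by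
\[
n_\gamma r=\rho\,n_\gamma+\sum_{j\in X}\beta^\gamma_j(r)s_j,\qquad s_jr=u_js_j;
\]
the identity $(n_\gamma r)r'=n_\gamma(rr')$ is \eqref{eq:beta}.

\begin{example}\label{ex:mini}
Let $J=\omega$ and $e_m=(0,1_{[0,m)},0)$, so that $e_le_m=e_l$ for $l\le m$.

\emph{One condition.} Since $\beta^\gamma(0,1,-d)=\gamma-d$ on $X$, the idempotent $(0,1,-d)$ lies in $Q_\gamma$ if and only if $d=^*\gamma$ on $X$. The module $N^\gamma$ does not see any descending chain here. Let $w\in k^\omega$ be $\gamma$ on $X\cap[0,m)$ and $0$ elsewhere. Then $n_\gamma(1-e_m)=n_\gamma-\sum_jw_js_j$, and multiplying by $1+(0,0,w)$ gives back $n_\gamma$, because $n_\gamma(0,0,w)=\sum_jw_js_j$ and $s_j(0,0,w)=0$. So the chain $n_\gamma(1-e_m)Q_\gamma$ is constant, but the witnesses $w$ depend on $\gamma$, exactly as in Remark~\ref{rem:discrete}.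

\emph{Two compatible conditions.} Let $\gamma=0$ on the even numbers and $\gamma'=1$ on the odd numbers. Then $Q_\gamma\cap Q_{\gamma'}$ contains $(0,1,-d)$ for $d$ the indicator function of the odd numbers. The two conditions are glued.

\emph{Two incompatible conditions.} Let $\gamma=0$ and $\gamma'=1$ on all of $\omega$, and $R=Q_\gamma\cap Q_{\gamma'}$. No $(0,1,-d)$ lies in $R$, but the chain condition is lost. In $N^\gamma\oplus N^{\gamma'}$ put
\[
x_m=(n_\gamma,n_{\gamma'})(1-e_m)=\Bigl(n_\gamma,\ n_{\gamma'}-\sum_{j<m}s_j\Bigr),
\]
so that $x_{m+1}=x_m(1-e_{m+1})$. Then $x_m(0,1_{\{m\}},0)=(0,s_m)$. If $x_{m+1}r$ has first component $0$, then $\rho=0$ and $b=0$, and the second component is $\sum_{j>m}u_js_j\ne s_m$. So the chain $x_mR$ is strictly descending.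
\end{example}

The example dictates the construction. To keep (DCC), any two conditions must be compatible up to a finite set; this is coherence. To lose the idempotent, the conditions must have no common solution $d$; this is nontriviality.

\subsection{The ring and its topology}

Fix $k$, $J$, $\mathcal I$ and a coherent family $c$. For $X\in\mathcal I$ write $\beta^X$, $N^X$, $n_X$ for $\beta^{\gamma}$, $N^{\gamma}$, $n_{\gamma}$ with $\gamma=c^X$. Define
\[
\mathfrak R=\mathfrak R(k,J,\mathcal I,c)=\{r\in Q:\ \beta^X(r)\text{ has finite support for all }X\in\mathcal I\}.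
\]
It is an intersection of rings $Q_\gamma$, so it contains $k$ and all $(0,v,w)$ with $v,w$ of finite support, and the $N^X$ and the one-dimensional $S_j=ks_j$, $j\in J$, with $s_jr=u_js_j$, are right $\mathfrak R$-modules. The topology is the one that makes these modules discrete. For $X\in\mathcal I$ and finite $F\subset J$ let
\[
U_{X,F}=\{r\in\mathfrak R:\ \rho=0,\ \beta^X(r)=0,\ u|_F=0\},
\]
the intersection of the annihilators of $n_X$ and of the $s_j$, $j\in F$. It is a right ideal.

\begin{proposition}\label{prop:top}
The $U_{X,F}$ form a base of neighborhoods of zero of a ring topology on $\mathfrak R$, which is right linear, separated and complete. The functions $\rho$ and $u_j$ are continuous ring homomorphisms from $\mathfrak R$ to the discrete field $k$.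
\end{proposition}

\begin{proof}
\emph{Filter base.} Given $U_{X,F}$ and $U_{Y,G}$, let $W=X\cup Y\in\mathcal I$ and let $E$ be the set of points of $X$ where $c^W\ne c^X$ together with the points of $Y$ where $c^W\ne c^Y$. By coherence $E$ is finite. Let $r\in U_{W,F\cup G\cup E}$. Then $\rho=0$, and on $X$ we have $\beta^X(r)=b+c^Xu=\beta^W(r)+(c^X-c^W)u=0$, since $u$ vanishes on $E$ and $c^X-c^W$ vanishes off $E$. The same holds on $Y$. So $U_{W,F\cup G\cup E}\subset U_{X,F}\cap U_{Y,G}$.

\emph{Multiplication.} Let $s\in\mathfrak R$, $U=U_{X,F}$, and $V=U_{X,F\cup\operatorname{supp}\beta^X(s)}$. The elements $n_Xs$ and $s_js$, $j\in F$, are $k$-linear combinations of $n_X$ and of $s_j$ with $j\in F\cup\operatorname{supp}\beta^X(s)$, so $V$ annihilates them; that is, $sV\subset U$. Then $(s+U)(t+V)\subset st+sV+U\mathfrak R\subset st+U$ for all $t$, so multiplication is continuous. The kernels of $\rho$ and $u_j$ contain $U_{\varnothing,\varnothing}$ and $U_{\varnothing,\{j\}}$.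

\emph{Separated.} If $r$ lies in all $U_{X,F}$, then $\rho=0$ and $u=0$, and $X=\{j\}\in\mathcal I$ gives $b_j=\beta^{\{j\}}_j(r)=0$.

\emph{Complete.} Let $(r^U+U)$ be a compatible family of cosets, indexed by the basic ideals $U$. An additive function on $\mathfrak R$ that vanishes on a basic ideal $U_0$ takes the same value at all $r^U$ with $U\subset U_0$. In this way the family defines $\rho\in k$, $u\in k^J$, and finitely supported $\beta^X\in k^X$ for $X\in\mathcal I$. The function $b_j$ is recovered from these, so put $b_j=\beta_j^{\{j\}}-c_j^{\{j\}}(u_j-\rho)$ and $r^*=(\rho,u,b)\in Q$. Let $j\in X\in\mathcal I$, choose a basic $U\subset U_{X,\varnothing}\cap U_{\{j\},\{j\}}$, and let $r=r^U$. Then $\rho(r)=\rho$, $u_j(r)=u_j$ and $\beta_j^{\{j\}}(r)=\beta_j^{\{j\}}$, hence $b_j(r)=b_j$, and so $\beta^X_j(r^*)=\beta^X_j(r)=\beta^X_j$. Thus $\beta^X(r^*)=\beta^X$ has finite support, $r^*\in\mathfrak R$, and $r^*-r^{U}\in U$ for every $U=U_{X,F}$.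
\end{proof}

\subsection{Coperfectness}

\begin{proposition}\label{prop:coperfect}
All discrete right $\mathfrak R$-modules are coperfect.
\end{proposition}

\begin{proof}
We first identify the cyclic discrete modules. Let $M=N^X\oplus\bigoplus_{j\in F}S_j$. The map $\mathfrak R\to M$, $r\mapsto(n_Xr,(s_jr)_{j\in F})$, has kernel $U_{X,F}$. It is onto: to reach $\bigl(\alpha n_X+\sum_j\mu_js_j,(\nu_js_j)_{j\in F}\bigr)$ take $r=\alpha+(0,v,w)$, where $v=\nu-\alpha$ on $F$ and $v=0$ off $F$, and $w=\mu-c^Xv$ on $X$ and $w=0$ off $X$; then $\rho(r)=\alpha$, $u(r)=\nu$ on $F$, and $\beta^X(r)=w+c^Xv=\mu$. Since the $U_{X,F}$ form a base, every cyclic discrete module is a quotient of some $M$. This is the point where coherence enters.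

Put $M''=\bigoplus_{j\in X}ks_j\subset N^X$ and $M'=M''\oplus\bigoplus_{j\in F}S_j$. These are submodules, $\dim_kM/M'=1$ and $\dim_kM/M''=1+|F|$. An element of $M'$ lies in a finite sum of one-dimensional submodules. An element $x=\alpha n_X+x'$ with $\alpha\ne0$, $x'\in M'$ generates a submodule containing $M''$, since $x(0,0,w)=\alpha\sum_{j\in X}w_js_j$ for $w$ of finite support.

Let $x_0\mathfrak R\supset x_1\mathfrak R\supset\cdots$ be a chain in a discrete module, let $p\colon M\to x_0\mathfrak R$ be a surjection, and choose $\tilde x_i\in p^{-1}(x_i)$. All submodules are $k$-subspaces, as $k\subset\mathfrak R$. If some $\tilde x_i$ lies in $M'$, then $x_i\mathfrak R$ is finite-dimensional. Otherwise all $x_i\mathfrak R$ contain $p(M'')$, which has finite codimension in $x_0\mathfrak R$. In both cases the chain stabilizes.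
\end{proof}

\section{Trivial sets and idempotents}\label{sec:nec}

Trivial sets are the sets over which $\mathfrak R$ can separate the coordinate $\rho$ from the coordinates $u_j$. For $r=(\rho,u,b)\in\mathfrak R$ put $Z(r)=\{j\in J:u_j\ne\rho\}$.

\begin{lemma}\label{lem:triv}
\begin{itemize}
\item[\textup{(1)}] $\mathcal T$ is closed under subsets and finite unions, and $\mathcal I\subset\mathcal T$. In particular finite sets are trivial.
\item[\textup{(2)}] If $r\in\mathfrak R$, then $Z(r)\in\mathcal T$.
\item[\textup{(3)}] If $Z$ is trivial via $d$, then $e_Z=(0,1_Z,-d1_Z)$, with $d1_Z$ extended by zero, is an idempotent of $\mathfrak R$. If $Z\subset Z'$ are trivial, then for any choices of $d$ and $d'$ one has $e_Ze_{Z'}=e_Z$ and $(1-e_Z)(1-e_{Z'})=1-e_{Z'}$.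
\end{itemize}
\end{lemma}

\begin{proof}
(1) Restrict $d$ to a subset. If $Z_1,Z_2$ are trivial via $d_1,d_2$, use $d_1$ on $Z_1$ and $d_2$ on $Z_2\setminus Z_1$. A set $Z\in\mathcal I$ is trivial via $c^Z$ by coherence.

(2) Put $d=-b/(u-\rho)$ on $Z(r)$. On $X\cap Z(r)$ we have $\beta^X(r)=(c^X-d)(u-\rho)$ with $u-\rho$ nowhere zero, so $\beta^X(r)=^*0$ gives $c^X=^*d$.

(3) The function $\beta^X(e_Z)=(c^X-d)1_Z$ has finite support, so $e_Z\in\mathfrak R$. Next, $e_Ze_{Z'}=(0,1_Z1_{Z'},-d1_Z1_{Z'})=e_Z$; the function $d'$ does not enter because $\rho(e_Z)=0$. The case $Z'=Z$, $d'=d$ gives idempotence, and $(1-e_Z)(1-e_{Z'})=1-e_Z-e_{Z'}+e_Z$.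
\end{proof}

The independence of $d'$ in (3) matters: the idempotents can be chosen separately for each trivial set and still form a diagram.

\begin{lemma}\label{lem:nec}
Let $\mathcal D\subset\mathcal T$ be directed by inclusion, with $\varnothing\in\mathcal D$. Fix idempotents $e_Z$, $Z\in\mathcal D$, as in Lemma~\ref{lem:triv}. The projective contramodules $\mathfrak P_Z=\mathfrak R(1-e_Z)$, with the maps $\mathfrak P_Z\to\mathfrak P_{Z'}$ given by right multiplication by $1-e_{Z'}$ for $Z\subset Z'$, form a directed diagram. If $\mathfrak C=\varinjlim\mathfrak P_Z$ is projective, then $\bigcup\mathcal D\in\mathcal T$.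
\end{lemma}

\begin{proof}
The maps are compatible with composition by Lemma~\ref{lem:triv}(3), and right multiplication by $1-e_Z$ is the identity of $\mathfrak P_Z$. We have $e_\varnothing=0$ and $\mathfrak P_\varnothing=\mathfrak R$. The structure map $q\colon\mathfrak R\to\mathfrak C$ factors as the surjection $\mathfrak R\to\mathfrak P_Z$ followed by $\mathfrak P_Z\to\mathfrak C$, for every $Z$. So two morphisms out of $\mathfrak C$ that agree after $q$ agree on all $\mathfrak P_Z$ and are equal. Thus $q$ is an epimorphism. If $\mathfrak C$ is projective, then $q$ splits, and the projection of $\mathfrak R$ onto $\ker q$ is right multiplication by an idempotent $f$ with $\ker q=\mathfrak Rf$.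

\emph{The kernel is large enough.} Since $e_Z(1-e_Z)=0$, we have $e_Z\in\ker q$, so $e_Zf=e_Z$. The $u$-components give $1_Z\,u(f)=1_Z$. Hence $u(f)=1$ on $\bigcup\mathcal D$.

\emph{The kernel is small enough.} Restriction of scalars along the continuous homomorphism $\rho\colon\mathfrak R\to k$ makes $k$ an $\mathfrak R$-contramodule, with $\sum r_y\alpha_y=\sum\rho(r_y)\alpha_y$, and $\rho$ is a morphism of contramodules. As $\rho(1-e_{Z'})=1$, the restrictions of $\rho$ to the $\mathfrak P_Z$ are compatible with the maps of the diagram. So $\rho$ factors through $q$, and $\rho(f)=0$.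

Therefore $\bigcup\mathcal D\subset Z(f)$, which is trivial by Lemma~\ref{lem:triv}(2).
\end{proof}

\begin{proof}[Proof of the ``only if'' parts of Theorem~\ref{thm:B}]
(a) Let $J\notin\mathcal T$. Lemma~\ref{lem:nec}, applied to the set $\mathcal D$ of finite subsets of $J$, shows that (Lim) fails. By Theorem~\ref{thm:PS}, so do (Cov) and (Proj).

(b) Let $\mathcal T$ not be closed under countable unions. Taking finite unions, we find $\varnothing=Z_0\subset Z_1\subset\cdots$ in $\mathcal T$ with $\bigcup_nZ_n\notin\mathcal T$. This chain is not eventually constant, so we may take it strictly increasing. Consider the sequence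
\[
\mathfrak R\to\mathfrak P_{Z_1}\hookrightarrow\mathfrak R\to\mathfrak P_{Z_2}\hookrightarrow\mathfrak R\to\cdots,
\]
in which $\mathfrak R\to\mathfrak P_{Z_n}$ is right multiplication by $1-e_{Z_n}$. Its terms $\mathfrak R$ form the sequence $\mathfrak R\xrightarrow{\cdot(1-e_{Z_1})}\mathfrak R\xrightarrow{\cdot(1-e_{Z_2})}\cdots$, and its terms $\mathfrak P_{Z_n}$ form a cofinal part of the diagram of Lemma~\ref{lem:nec}. Both subsequences are cofinal, so $\varinjlim\mathfrak P_{Z_n}$ is Bass flat. It is not projective by Lemma~\ref{lem:nec}. So (Proj$^\flat$) fails, and (Cov$^\flat$) fails by Theorem~\ref{thm:A}.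
\end{proof}

\section{Projective covers over a trivial set}\label{sec:suff}

For the ``if'' parts we must handle arbitrary diagrams, not only those built from the $e_Z$. A countable diagram involves countably many elements $a$ of $\mathfrak R$, each diagonalizable over its trivial set $Z(a)$. If the union $Z$ of these sets is trivial, the diagram is defined over the subring
\[
\mathfrak R_Z=\{r\in\mathfrak R:\ u_j=\rho\ \text{ for all }j\notin Z\}=\{r\in\mathfrak R:\ Z(r)\subset Z\},
\]
and we show that this subring is as good as possible. It is a subring because $\rho$ and $u_j$ are ring homomorphisms, and it is closed because they are continuous. We give it the induced topology.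

\begin{proposition}\label{prop:RZ}
If $Z\in\mathcal T$, then $\mathfrak R_Z$ satisfies \textup{(Cov)}, hence also \textup{(Lim)}.
\end{proposition}

\begin{proof}
The plan is to write $\mathfrak R_Z$ as a split extension of a product of fields by a square-zero ideal $H$, to cover $\mathfrak C/H\mathfrak C$ using bases, and to lift by Nakayama's lemma.

\emph{Step 1: the splitting.} Let $Z$ be trivial via $d$. Let $\Lambda=\{*\}\sqcup Z$ and $\mathfrak S=k^\Lambda$, with the product topology and the coordinate idempotents $\varepsilon_\lambda$ of Example~\ref{ex:product}. The map $\theta\colon\mathfrak R_Z\to\mathfrak S$, $r\mapsto(\rho,u|_Z)$, is a continuous ring homomorphism. Its kernel is $H=\{(0,0,b)\in\mathfrak R\}$, and $H^2=0$ by the multiplication rule. For $t\in\mathfrak S$ define $\sigma(t)=(t_*,u,b)\in Q$ by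
\[
u=t,\quad b=-d\,(t-t_*)\ \text{ on }Z,\qquad u=t_*,\quad b=0\ \text{ off }Z.
\]
At $j\in Z$ this is the conjugate $\left(\begin{smallmatrix}1&-d_j\\0&1\end{smallmatrix}\right)\left(\begin{smallmatrix}t_*&0\\0&t_j\end{smallmatrix}\right)\left(\begin{smallmatrix}1&d_j\\0&1\end{smallmatrix}\right)$, and at $j\notin Z$ it is the scalar matrix $t_*$, so $\sigma\colon\mathfrak S\to Q$ is a $k$-algebra homomorphism. We have $\beta^X(\sigma(t))=(c^X-d)(t-t_*)$ on $X\cap Z$ and $0$ on $X\setminus Z$. The set $E_X=\{j\in X\cap Z:c^X_j\ne d_j\}$ is finite, so $\sigma(t)\in\mathfrak R_Z$. Moreover $\sigma(t)\in U_{X,F}$ if and only if $t_*=0$ and $t_j=0$ for $j\in E_X\cup(F\cap Z)$, so $\sigma$ is continuous. Finally $\theta\sigma=\mathrm{id}$. This is the only use of triviality, and it is needed: by Lemma~\ref{lem:triv}(2), for nontrivial $Z$ the element $(0,1_Z)$ is not in the image of $\theta$.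

\emph{Step 2: Nakayama's lemma.} For an $\mathfrak R_Z$-contramodule $\mathfrak C$ let $H\mathfrak C$ be the set of all sums $\sum h_yc_y$ with $(h_y)$ a zero-convergent family in $H$. By \eqref{eq:assoc}, $\sum_ir_i\bigl(\sum_yh_{iy}c_{iy}\bigr)=\sum r_ih_{iy}c_{iy}$. Since $H$ is an ideal, $H\mathfrak C$ is a subcontramodule, and since $H^2=0$, we have $H(H\mathfrak C)=0$. A surjective morphism $\mathfrak C\to\mathfrak Q$ maps $H\mathfrak C$ onto $H\mathfrak Q$. Consequently, if $\mathfrak L\subset\mathfrak C$ is a subcontramodule with $\mathfrak L+H\mathfrak C=\mathfrak C$, then $\mathfrak Q=\mathfrak C/\mathfrak L$ satisfies $\mathfrak Q=H\mathfrak Q=H(H\mathfrak Q)=0$. So $H\mathfrak C$ is superfluous in $\mathfrak C$, for every $\mathfrak C$.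

\emph{Step 3: the top.} Fix $\mathfrak C$ and let $\mathfrak D=\mathfrak C/H\mathfrak C$, so $H\mathfrak D=0$. View $\mathfrak D$ as an $\mathfrak S$-contramodule via $\sigma$. For a zero-convergent family $(r_y)$ in $\mathfrak R_Z$ the family $(r_y-\sigma\theta(r_y))$ is zero-convergent and lies in $H$, so
\begin{equation}\label{eq:top}
\sum_yr_ya_y=\sum_y\theta(r_y)a_y\qquad\text{for all }a_y\in\mathfrak D.
\end{equation}
Choose a $k$-basis $B_\lambda$ of $\varepsilon_\lambda\mathfrak D$ for each $\lambda\in\Lambda$. Let $Y=\bigsqcup_\lambda B_\lambda$, let $\lambda(y)$ be the index with $y\in B_{\lambda(y)}$, and put $\tilde\varepsilon_y=\sigma(\varepsilon_{\lambda(y)})$.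

\emph{Step 4: the cover.} Let $E$ be the idempotent endomorphism $y\mapsto\tilde\varepsilon_yy$ of $\mathfrak R_Z[[Y]]$. Its image
\[
\mathfrak P=\Bigl\{\sum_yr_yy:\ r_y\tilde\varepsilon_y=r_y\ \text{ for all }y\Bigr\}
\]
is projective. Choose a preimage $c_y\in\mathfrak C$ of each $y\in Y\subset\mathfrak D$. Let $g\colon\mathfrak P\to\mathfrak C$ be the restriction of the morphism $y\mapsto c_y$, and let $\bar g\colon\mathfrak P\to\mathfrak D$ be its composite with $\mathfrak C\to\mathfrak D$. Let $p=\sum r_yy\in\mathfrak P$. Then $\theta(r_y)=\theta(r_y)\varepsilon_{\lambda(y)}=\tau_y\varepsilon_{\lambda(y)}$ with $\tau_y\in k$. As $(\theta(r_y))$ is zero-convergent in $\mathfrak S$, for each $\lambda$ almost all $\tau_y$ with $y\in B_\lambda$ vanish. By \eqref{eq:top} and \eqref{eq:assoc},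
\begin{equation}\label{eq:comp}
\varepsilon_\lambda\,\bar g(p)=\sum_{y\in Y}\tau_y\,\varepsilon_\lambda\varepsilon_{\lambda(y)}\,y=\sum_{y\in B_\lambda}\tau_yy .
\end{equation}

If $\bar g(p)=0$, then all $\tau_y=0$ by \eqref{eq:comp} and linear independence, so all $r_y\in H$. Then $p=E(p)=\sum r_yE(y)$ with $E(y)\in\mathfrak P$, so $p\in H\mathfrak P$. Thus $\ker g\subset\ker\bar g\subset H\mathfrak P$, and $\ker g$ is superfluous by Step 2.

Given $a\in\mathfrak D$, write $\varepsilon_\lambda a=\sum_{y\in B_\lambda}\tau_yy$, a finite sum, for each $\lambda$. The family $(\tau_y\varepsilon_{\lambda(y)})_{y\in Y}$ is zero-convergent in $\mathfrak S$, because at each coordinate $\lambda$ only finitely many members are nonzero. By continuity of $\sigma$, the element $p=\sum\tau_y\tilde\varepsilon_yy$ is defined, and it lies in $\mathfrak P$. By \eqref{eq:comp}, $\varepsilon_\lambda(\bar g(p)-a)=0$ for all $\lambda$, so $\bar g(p)=a$ by Example~\ref{ex:product}. Thus $\bar g$ is onto, that is, $g(\mathfrak P)+H\mathfrak C=\mathfrak C$, and $g$ is onto by Step 2.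

So $g$ is a projective cover and (Cov) holds. Theorem~\ref{thm:PS}, applied to $\mathfrak R_Z$, gives (Lim).
\end{proof}

To move a diagram from $\mathfrak R$ to $\mathfrak R_Z$ and its limit back, we encode both by matrices. The next lemma holds for any ring of our kind.

\begin{lemma}\label{lem:diagram}
Let $\Delta$ be a directed poset and let $G_{ij}$, $i\le j$, be endomorphisms of $\mathfrak R[[\omega]]$ with $G_{jl}\circ G_{ij}=G_{il}$ for $i\le j\le l$. Then the $\mathfrak P_i=\operatorname{im}G_{ii}$, with the restrictions of the $G_{ij}$, form a diagram of direct summands of $\mathfrak R[[\omega]]$, and its direct limit is the cokernel of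
\[
A\colon\mathfrak R[[\{(i,j,n):i\le j,\ n\in\omega\}]]\to\mathfrak R[[\Delta\times\omega]],\quad(i,j,n)\mapsto(i,n)-\sum_m(G_{ij})_{nm}\,(j,m).
\]
Every diagram of direct summands of $\mathfrak R[[\omega]]$ indexed by $\Delta$ is isomorphic to one of this form.
\end{lemma}

\begin{proof}
Each $G_{ii}$ is idempotent, and $G_{jj}G_{ij}=G_{ij}$ shows that $G_{ij}$ maps into $\mathfrak P_j$. A morphism $\operatorname{coker}A\to\mathfrak D$ is a family of morphisms $\varphi_i\colon\mathfrak R[[\omega]]\to\mathfrak D$ with $\varphi_i=\varphi_jG_{ij}$ for $i\le j$. The restrictions $\psi_i=\varphi_i|_{\mathfrak P_i}$ form a cocone, and $\varphi_i=\psi_iG_{ii}$. Conversely, a cocone $(\psi_i)$ gives $\varphi_i=\psi_iG_{ii}$, which restricts to $\psi_i$ and satisfies $\varphi_jG_{ij}=\psi_jG_{ij}=\psi_jG_{ij}G_{ii}=\psi_iG_{ii}=\varphi_i$. So $\operatorname{coker}A$ is the direct limit. Finally, given a diagram $(\mathfrak P'_i,\gamma_{ij})$ and maps $\iota_i\colon\mathfrak P'_i\to\mathfrak R[[\omega]]$, $\kappa_i\colon\mathfrak R[[\omega]]\to\mathfrak P'_i$ with $\kappa_i\iota_i=\mathrm{id}$, put $G_{ij}=\iota_j\gamma_{ij}\kappa_i$.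 Then $G_{jl}G_{ij}=G_{il}$, the map $\iota_i$ is an isomorphism onto $\operatorname{im}G_{ii}$, and $G_{ij}\iota_i=\iota_j\gamma_{ij}$.
\end{proof}

\begin{proof}[End of the proof of Theorem~\ref{thm:B}]
Condition (DCC) is Proposition~\ref{prop:coperfect}, and the ``only if'' parts were proved in Section~\ref{sec:nec}.

(a) If $J\in\mathcal T$, then $\mathfrak R=\mathfrak R_J$ satisfies (Cov) by Proposition~\ref{prop:RZ}, and (Proj), (Lim) by Theorem~\ref{thm:PS}.

(b) Let $\mathcal T$ be closed under countable unions. Take a diagram of direct summands of $\mathfrak R[[\omega]]$ indexed by a countable directed poset $\Delta$, and let $G_{ij}$ and $A$ be as in Lemma~\ref{lem:diagram}. The matrices of the $G_{ij}$ have countably many entries $a$ altogether; both countability assumptions are used here. Let $Z$ be the union of the sets $Z(a)$. By Lemma~\ref{lem:triv}(2) and the hypothesis, $Z\in\mathcal T$, and all entries lie in $\mathfrak R_Z$. The same matrices define endomorphisms $G'_{ij}$ of $\mathfrak R_Z[[\omega]]$ with the same relations, and the morphism $A'$ that Lemma~\ref{lem:diagram} attaches to them has the same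 matrix as $A$. Now $\operatorname{coker}A'$ is a direct limit of projective $\mathfrak R_Z$-contramodules, so it is projective by Proposition~\ref{prop:RZ}. By Lemma~\ref{lem:coker}, $\operatorname{coker}A$ is projective, and this is the direct limit of the given diagram. Since $\mathfrak R$ is a direct summand of $\mathfrak R[[\omega]]$, Bass flat contramodules are such limits. So (Proj$^\flat$) holds, and with it (Cov$^\flat$).
\end{proof}

\begin{remark}\label{rem:PS}
Theorem~\ref{thm:PS} was used in both directions of part (a) and, through (Lim) for $\mathfrak R_Z$, in the statement on countable diagrams. The equivalence in part (b) can do without it. Indeed, let $\mathfrak B=\operatorname{coker}f$ as in \eqref{eq:telescope} and let $Z=\bigcup_nZ(a_n)$ be trivial. The same matrix presents a Bass flat $\mathfrak R_Z$-contramodule, which has a projective cover by Proposition~\ref{prop:RZ} and is projective by Proposition~\ref{prop:cover}; then Lemma~\ref{lem:coker} applies.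
\end{remark}

\section{Two nontrivial coherent families}\label{sec:examples}

By Theorem~\ref{thm:B}, the first half of Theorem~\ref{thm:C} asks for a coherent family with $\mathcal T$ closed under countable unions and $J\notin\mathcal T$, and the second half for one with $\mathcal T$ not closed under countable unions. In both cases $J\notin\mathcal T$, and this forces $\mathcal I$ to be large.

\begin{remark}\label{rem:countable}
If $\mathcal I$ is generated by the finite sets and countably many sets $X_0,X_1,\dots$, then $J\in\mathcal T$. Let $d=c^{X_n}$ on $X_n\setminus\bigcup_{m<n}X_m$ and $d=0$ off $\bigcup_nX_n$. A set $X\in\mathcal I$ is covered by a finite set and finitely many of the pieces $X_n\setminus\bigcup_{m<n}X_m$, and on each piece $d=c^{X_n}=^*c^X$.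
\end{remark}

\subsection{Finite-to-one functions on countable ordinals}

Take $k=\mathbb Q$, $J=\omega_1$, and let $\mathcal I$ be the ideal of countable subsets. Then $\mathcal I\subset\mathcal T$, and we want equality. So the functions $c^X$ should have a property that survives finite changes and that no function from an uncountable set to $\mathbb Q$ has on all countable subsets. Having finite fibers is such a property.

\begin{lemma}\label{lem:omega1}
There are functions $\phi_\alpha\colon\alpha\to\omega$, $\alpha<\omega_1$, with all fibers finite and $\phi_\beta=^*\phi_\alpha$ on $\alpha$ whenever $\alpha<\beta$.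
\end{lemma}

\begin{proof}
We use recursion on $\alpha$. Let $\phi_0=\varnothing$, and let $\phi_{\alpha+1}$ extend $\phi_\alpha$ by $\phi_{\alpha+1}(\alpha)=0$; both properties are preserved. Let $\alpha$ be a limit ordinal and choose $0=\alpha_0<\alpha_1<\cdots$ with supremum $\alpha$. Using $\phi_{\alpha_{n+1}}$ on $[\alpha_n,\alpha_{n+1})$ would give coherence, but a value could be taken on infinitely many intervals. We push the values up:
\[
\phi_\alpha(\xi)=\max\bigl(n,\phi_{\alpha_{n+1}}(\xi)\bigr)\qquad\text{for }\xi\in[\alpha_n,\alpha_{n+1}).
\]
If $\phi_\alpha(\xi)=m$ and $\xi\in[\alpha_n,\alpha_{n+1})$, then $n\le m$ and $\phi_{\alpha_{n+1}}(\xi)\le m$. There are finitely many such $n$, and finitely many such $\xi$ for each, so the fibers are finite. For coherence fix $m$ and $n<m$. On $[\alpha_n,\alpha_{n+1})$ the function $\phi_\alpha$ differs from $\phi_{\alpha_{n+1}}$ only on the finite set where $\phi_{\alpha_{n+1}}<n$, and $\phi_{\alpha_{n+1}}=^*\phi_{\alpha_m}$ there. Taking the union over $n<m$ gives $\phi_\alpha=^*\phi_{\alpha_m}$ on $\alpha_m$. For $\beta<\alpha$ choose $m$ with $\beta\le\alpha_m$; then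 $\phi_\alpha=^*\phi_{\alpha_m}=^*\phi_\beta$ on $\beta$.
\end{proof}

For countable $X\subset\omega_1$ put $c^X=\phi_\alpha|_X$, where $\alpha$ is least with $X\subset\alpha$, and regard its values as elements of $\mathbb Q$. In particular $c^\alpha=\phi_\alpha$. The family is coherent: if $c^X$, $c^Y$ are restrictions of $\phi_\alpha$, $\phi_\beta$ with $\alpha\le\beta$, then $X\cap Y\subset\alpha$ and $\phi_\alpha=^*\phi_\beta$ on $\alpha$.

\begin{proposition}\label{prop:ex1}
For this family, $\mathcal T$ is the set of countable subsets of $\omega_1$.
\end{proposition}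

\begin{proof}
Countable sets are trivial by Lemma~\ref{lem:triv}(1). Suppose an uncountable $Z$ is trivial via $d\colon Z\to\mathbb Q$. As $\mathbb Q$ is countable, some fiber $d^{-1}(q)$ is infinite. A countably infinite subset of it lies below some $\alpha<\omega_1$. Since $d=^*\phi_\alpha$ on $Z\cap\alpha$, the function $\phi_\alpha$ takes the value $q$ infinitely often, contradicting Lemma~\ref{lem:omega1}.
\end{proof}

So $\mathcal T$ is closed under countable unions and $\omega_1\notin\mathcal T$. By Theorem~\ref{thm:B}, the ring $\mathfrak R(\mathbb Q,\omega_1,\mathcal I,c)$ has the properties in the first half of Theorem~\ref{thm:C}. By Lemma~\ref{lem:nec}, a flat contramodule that is not projective is $\varinjlim_F\mathfrak R(1-e_F)$, with $F$ running over the finite subsets of $\omega_1$.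

\subsection{Branches of the binary tree}

Now let $J$ be countable. It is then a countable union of finite, hence trivial, sets, so it suffices to arrange $J\notin\mathcal T$. Constant functions on sets with pairwise finite intersections are compatible whatever the constants are, as in the second case of Example~\ref{ex:mini}. By Remark~\ref{rem:countable} we need uncountably many such sets.

Let $k$ be any field, for instance $\mathbb F_2$, and let $J=2^{<\omega}$ be the set of finite binary sequences. For $x\in2^\omega$ let $A_x=\{x|_n:n\in\omega\}$ be the set of its initial segments. If $x\ne y$, then $A_x\cap A_y$ is finite. Let $\mathcal I$ be the ideal generated by the finite sets and all $A_x$. Define $\lambda\colon2^\omega\to\{0,1\}\subset k$ by $\lambda(x)=1$ if and only if $x$ is eventually $0$.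

Let $X\in\mathcal I$, say $X\subset F\cup A_{x_1}\cup\dots\cup A_{x_l}$ with $F$ finite, and let $\Gamma_X=\{x\in2^\omega:X\cap A_x\text{ is infinite}\}$. Then $\Gamma_X\subset\{x_1,\dots,x_l\}$ is finite, and $X\setminus\bigcup_{x\in\Gamma_X}A_x$ is finite, being contained in the union of $F$ and the finite sets $X\cap A_{x_i}$ with $x_i\notin\Gamma_X$. Put $c^X(s)=\lambda(x)$ if $s\in A_x$ for exactly one $x\in\Gamma_X$, and $c^X(s)=0$ otherwise. For $X=A_x$ we have $\Gamma_X=\{x\}$, so $c^{A_x}$ is the constant $\lambda(x)$.

\begin{proposition}\label{prop:ex2}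
The family $c$ is coherent, and $J\notin\mathcal T$.
\end{proposition}

\begin{proof}
Let $X,Y\in\mathcal I$. Remove from $X\cap Y$ the finite set $(X\cap Y)\setminus\bigcup_{x\in\Gamma_{X\cap Y}}A_x$ and the finitely many finite sets $A_x\cap A_y$ with $x\ne y$ in $\Gamma_X\cup\Gamma_Y$. A remaining point $s$ lies in $A_x$ for some $x\in\Gamma_{X\cap Y}\subset\Gamma_X\cap\Gamma_Y$ and in no other $A_y$ with $y\in\Gamma_X\cup\Gamma_Y$. So $c^X(s)=\lambda(x)=c^Y(s)$.

Suppose $J$ is trivial via $d$. Taking $X=A_x$, we get for every $x\in2^\omega$ that $d(x|_n)=\lambda(x)$ for almost all $n$. Let $s\in J$. Applied to $s$ followed by zeros, this gives a proper extension $s'$ of $s$ with $d(s')=1$. Applied to $s$ followed by ones, it gives a proper extension $s''$ of $s$ with $d(s'')=0$. Alternating the two kinds of extension produces $x\in2^\omega$ for which $d(x|_n)$ takes each of the values $0$ and $1$ infinitely often, a contradiction.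
\end{proof}

Hence $\mathcal T$ is not closed under countable unions and does not contain $J$. By Theorem~\ref{thm:B}, the ring $\mathfrak R(k,2^{<\omega},\mathcal I,c)$ satisfies (DCC) and none of the other five conditions. Explicitly, if $Z_n$ is the set of sequences of length less than $n$ and $a_n=1-(0,1_{Z_n},0)$, then the Bass flat contramodule $\varinjlim(\mathfrak R\xrightarrow{\cdot a_1}\mathfrak R\xrightarrow{\cdot a_2}\cdots)$ is not projective and, by Proposition~\ref{prop:cover}, has no projective cover. This completes the proof of Theorem~\ref{thm:C}.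

\begin{thebibliography}{9}
\bibitem{PS} Leonid Positselski and Jan \v{S}\v{t}ov\'{\i}\v{c}ek, \emph{Topologically semisimple and topologically perfect topological rings}, arXiv:1909.12203 (2019).
\end{thebibliography}
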